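\title{Bidirectional macro schemes simulate macro systems within a factor of three}

\begin{abstract}
A bidirectional macro scheme describes a string $w$ by cutting it into phrases, each an explicit letter or a copy of another substring of $w$. A macro system may also build auxiliary strings and copy from them. Let $b(w)$ and $m(w)$ be the smallest sizes of the two descriptions. We prove that $m(w)\le b(w)\le 3m(w)-4$ whenever $|w|\ge 2$, so that no family of strings has $m=o(b)$. The same argument gives $b(u)\le 3b(w)-1$ for every substring $u$ of $w$. The proof orders all positions of a macro system by a preorder traversal of its copy forest; this order almost commutes with moving one step to the right, and each position of $w$ copies from its predecessor in it. A family of ternary strings shows that in both bounds the factor $3$ cannot be lowered below $2$.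
\end{abstract}

\section{The question and the results}\label{sec:intro}

Strings are nonempty and written over a finite alphabet $\Sigma$, whose elements we call letters; $w[i..j]$ is the substring of $w$ from position $i$ to position $j$. A repetitive string can be described by a few instructions of the form ``this part is a copy of that part.'' We compare two ways of counting such instructions.

\begin{definition}\label{def:scheme}
A \emph{bidirectional macro scheme}, or \emph{scheme}, for $w$ cuts $w$ into consecutive substrings called \emph{phrases}. Each phrase is either \emph{explicit}, a single letter given as such, or \emph{copied}: it occupies positions $t,\dots,t+\ell-1$ and comes with a source position $s\ne t$ such that $w[s..s+\ell-1]=w[t..t+\ell-1]$, and position $t+j$ \emph{points} to position $s+j$ for $0\le j<\ell$. The source may lie to the left or to the right and may overlap the phrase, but following the pointers from any position must end at an explicit phrase. The least number of phrases of a scheme for $w$ is $b(w)$.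
\end{definition}

\begin{definition}\label{def:system}
A \emph{macro system} is a tuple $M=(V,\Sigma,R,S)$, where $V$ is a finite set of variables disjoint from $\Sigma$, $S\in V$ is the initial variable, and $R$ contains exactly one rule $A\to X_1\cdots X_k$ $(k\ge1)$ for each $A\in V$. Each $X_t$ is a terminal $a\in\Sigma$, a variable $B\in V$, or an extraction $B[p:q]$ with $B\in V$ and $p,q$ positive integers. The occurrences $X_t$ on right-hand sides are the \emph{items} of $M$, and their number is the \emph{size} of $M$. The \emph{expansions} are subject to the equations
\[
\exp(A)=\exp(X_1)\cdots\exp(X_k),\qquad \exp(a)=a,\qquad \exp(B[p:q])=\exp(B)[p..q],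
\]
where $1\le p\le q\le|\exp(B)|$ is required.
\end{definition}

The equations may be self-referential: the rules $A\to ab$, $S\to A\,S[1:4]$ give $\exp(S)=ababab$. The system is \emph{valid} if the equations determine all expansions uniquely, in the following sense. First, they determine the lengths $\ell_B=|\exp(B)|$. The \emph{positions} of $M$ then form the set
\[
P=\{(B,i): B\in V,\ 1\le i\le\ell_B\},
\]
and the rule of $A$ cuts the positions of $A$ into consecutive intervals, one for each of its items; we write $\iota(x)$ for the item whose interval contains $x$. A position covered by a terminal item is a \emph{root}. We read a plain variable $B$ on a right-hand side as $B[1:\ell_B]$, and if $x$ is the $j$-th position of an item $B[p:q]$ we put $f(x)=(B,p+j-1)$. The second requirement is that the path $x,f(x),f^2(x),\dots$ from any position ends at a root. Since the equations say that $x$ and $f(x)$ carry the same letter, the \emph{letter} of $x$ is the terminal of that root. A valid system \emph{generates} $\exp(S)$, and $m(w)$ is the least size of a valid system generating $w$.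

In the simplest cases the two measures agree. For $w=a^n$ with $n\ge2$ both equal $2$, and for a string of $n$ distinct letters both equal $n$, since every letter needs an explicit phrase or a terminal item. It is known that $m=O(b)$; indeed a scheme is a system with a single variable (Proposition~\ref{prop:scratch}). A system, however, may copy from auxiliary strings that do not occur in $w$, and a scheme may not. The question, posed in \cite{NU}, is whether this makes systems more powerful: \emph{is there an infinite family of strings $w$, with $|w|\to\infty$, on which $m(w)=o(b(w))$?} The answer is no.

\begin{theorem}\label{thm:main}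
For every string $w$ with $|w|\ge2$,
\[
m(w)\le b(w)\le 3m(w)-4,
\]
and $m(w)=b(w)=1$ if $|w|=1$. Hence $b=\Theta(m)$, and no infinite family of strings has $m(w)=o(b(w))$.
\end{theorem}

The upper bound is attained by $a^n$. It follows from a statement about an arbitrary substring of an arbitrary expansion.

\begin{theorem}\label{thm:key}
Let $M$ be a valid macro system of size $m$ with $v$ variables. Let $u$ be a substring of $\exp(A)$ for some $A\in V$, with $|u|\ge2$ and $\sigma$ distinct letters. Then
\[
b(u)\le 3(m-v)+\sigma+3-3\max(1,\sigma-1)\le 3(m-v)+2 .
\]
\end{theorem}

\begin{theorem}\label{thm:constants}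
\emph{(a)} If $u$ is a substring of $w$, then $b(u)\le 3b(w)-1$.

\emph{(b)} There are ternary strings $w_k$, $k\ge2$, with $|w_k|=\Theta(k^3)$, $m(w_k)\le k+8$ and $b(w_k)\ge2k$. Moreover $w_k$ is a substring of a string $W_k$ with $b(W_k)\le k+8$.

Hence the optimal constant $c$ in a bound $b(w)\le c\,m(w)+O(1)$ satisfies $2\le c\le3$, and so does the optimal constant $c'$ in a bound $b(u)\le c'\,b(w)+O(1)$ for substrings $u$ of $w$.
\end{theorem}

Here ``optimal'' means the infimum of the constants for which the bound holds, with a fixed additive term, for all strings over an alphabet with at least three letters. We do not determine the exact values in $[2,3]$.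

\section{A macro system is a scheme with scratch space}\label{sec:scratch}

\begin{proposition}\label{prop:scratch}
\emph{(i)} A scheme for $w$ with $b$ phrases yields a valid one-variable system of size $b$ generating $w$. In particular $m(w)\le b(w)$.

\emph{(ii)} If $M$ is a valid system of size $m$ and $W$ is the concatenation, in any order, of the expansions of all its variables, then $b(W)\le m$.
\end{proposition}

\begin{proof}
(i) Take the rule $S\to X_1\cdots X_b$, where $X_t$ is the letter of the $t$-th phrase if that phrase is explicit, and $S[p:q]$ if it copies $w[p..q]$. Every item has a prescribed length, so $\ell_S=|w|$ is determined. The map $f$ is the pointer map of the scheme, so every path ends at a root, whose terminal is the letter of $w$ at the starting position.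

(ii) Identify $P$ with the set of positions of $W$ and take the intervals of the $m$ items as phrases. A terminal item is an explicit phrase. An item $B[p:q]$ is copied from position $(B,p)$, which differs from the first position of the item because $f$ has no fixed point. The pointers are given by $f$, and validity says that they lead to explicit phrases.
\end{proof}

If $w=W[g..h]$, adding a new initial variable with rule $S'\to S[g:h]$ to the system of part (i) for $W$ gives $m(w)\le b(W)+1$. Together with part (ii),
\[
\min_W b(W)\ \le\ m(w)\ \le\ 1+\min_W b(W),
\]
where $W$ ranges over the strings containing $w$. So $m$ is what $b$ becomes when one may surround $w$ with scratch text, and the question asks how much $b$ can grow when a string is cut down to a substring. It can grow: $b(w_k)>b(W_k)$ in Theorem~\ref{thm:constants} as soon as $k\ge9$. One may well expect unbounded growth, since the sources of all phrases may lie in the deleted part.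

The obvious repair, to follow the pointers from each position of $w$ until they return to $w$ or reach a root, supports this expectation. Let the rule of $A$ consist of $k$ terminals and let $S\to A\cdots A$ with $k$ items. The size is $2k$, no pointer returns to $S$, and all $k^2$ positions become explicit: every boundary between items inside $A$ is paid for once per copy. In this example one can write out the first copy of $A$ and point the others to it. With extractions there need not be a copy that contains the others, so the positions of $w$ that descend from a common outside position must be linked to one another in some different way.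

Linking them in a chain is harmless for acyclicity. Fix any total order $\prec$ on the positions of $w$ in which equal letters are grouped together, and let each position point to its predecessor, the first position of each letter being explicit. Pointers descend in $\prec$, so there are no cycles. The number of phrases is governed by how often the pointers of adjacent positions $y,y+1$ fail to be adjacent, and this depends heavily on the order. For $w=(aab)^k$, ordering equal letters from left to right makes successive positions point back by $2,1,3,2,1,3,\dots$, so all $3k$ phrases have length one, although $S\to a\,a\,b\,S[1:3k-3]$ has size $4$. We need an order, read off from the system, that nearly commutes with the shift $y\mapsto y+1$.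

\section{The idea on an example}\label{sec:example}

Consider the system
\[
A\to a\,b\,c,\qquad S\to A[1:2]\;A[2:3]\;A,\qquad \exp(S)=ab\,bc\,abc,
\]
with $m=6$ and $v=2$, and write $B_i$ for the position $(B,i)$. The edges $x\to f(x)$ form three trees: the root $A_1$ has children $S_1,S_5$, the root $A_2$ has children $S_2,S_3,S_6$, and the root $A_3$ has children $S_4,S_7$. Children of one node lie in different items. Order the items as written, sort the children of every node by their items, and list the trees in preorder:
\[
A_1\ S_1\ S_5\ \mid\ A_2\ S_2\ S_3\ S_6\ \mid\ A_3\ S_4\ S_7 .
\]
Delete the positions of $A$ and let each position of $S$ point to its predecessor $\pi$ within its letter. Then $S_1,S_2,S_4$ are explicit, and $\pi(S_3)=S_2$, $\pi(S_5)=S_1$, $\pi(S_6)=S_3$, $\pi(S_7)=S_4$. The resulting scheme is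
\[
a\mid b\mid b\mid c\mid a\mid bc,
\]
with last phrase copied from position $3$. (It is not optimal: $ab\mid bc\mid a\mid b\mid c$ has five phrases.)

Why do $S_6$ and $S_7$ stay in one phrase? The adjacent pairs $(S_3,S_4)$ and $(S_6,S_7)$ are both copies of the pair $(A_2,A_3)$, made by the second and third items of $S$. These items sort $S_3,S_6$ below $A_2$ exactly as they sort $S_4,S_7$ below $A_3$, so $\pi(S_6)=S_3$ shifts to $\pi(S_7)=S_4$. Apart from the breaks that follow explicit positions, there are two failures.
\begin{itemize}
\item At $S_3$: its predecessor $S_2$ is the \emph{last} position of an item, so $(S_2,S_3)$ and $(S_3,S_4)$ are not copies of the same pair, and their right members $S_3,S_4$ have nothing to do with each other.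
\item At $S_5$: the pairs $(S_1,S_2)$ and $(S_5,S_6)$ are copies of the same pair $(A_1,A_2)$, but $S_3$, the \emph{first} position of an item, stands between $S_2$ and $S_6$, while nothing stands between $S_1$ and $S_5$.
\end{itemize}
Each failure is caused by a boundary between items. In general a boundary is copied many times, and its copies move together as a class. The proof shows that these classes are nested in the preorder, never interleaved, so that each causes a bounded number of failures however large it is.

\section{The copy forest and its preorder}\label{sec:order}

Fix a valid system $M$ of size $m$ with $v$ variables. By validity, the edges $x\to f(x)$ make $P$ a forest with edges directed to the roots; this is the only use of validity, and without it the order below is undefined. For $x=(B,i)$ write $x+1=(B,i+1)$ if $i<\ell_B$. Let $P^-$ be the set of positions that are not last in their variable and $P^+$ the set of those not first, so that the \emph{shift} $x\mapsto x+1$ is a bijection $P^-\to P^+$. Let $\mathcal E$ and $\mathcal B$ be the sets of last positions (ends) and first positions (beginnings) of items. Then $|\mathcal E|=|\mathcal B|=m$, and every root lies in $\mathcal E\cap\mathcal B$. Put $\mathcal E^-=\mathcal E\cap P^-$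 and $\mathcal B^+=\mathcal B\cap P^+$. The last position of each variable lies in $\mathcal E$ and the first in $\mathcal B$, so $|\mathcal E^-|=|\mathcal B^+|=m-v$. The shift maps $\mathcal E^-$ bijectively onto $\mathcal B^+$, and the $m-v$ pairs $(e,e+1)$ with $e\in\mathcal E^-$ are the boundaries between adjacent items; we call them \emph{seams}. Away from the seams, adjacent positions follow their pointers in lockstep.

\begin{lemma}\label{lem:lockstep}
If $x\notin\mathcal E$, then $x\in P^-$, $x+1\notin\mathcal B$, $\iota(x+1)=\iota(x)$, $f(x)\in P^-$ and $f(x+1)=f(x)+1$. Conversely, every $y\notin\mathcal B$ has the form $x+1$ with $x\notin\mathcal E$.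
\end{lemma}

\begin{proof}
If $x$ is not last in its item, the item has length at least $2$, so it is some $B[p:q]$, and $x,x+1$ are its $j$-th and $(j+1)$-th positions for some $j\le q-p$. Then $f(x)=(B,p+j-1)$ with $p+j-1<q\le\ell_B$, and $f(x+1)=(B,p+j)$. If $y$ is not first in its item, take for $x$ the preceding position of the item.
\end{proof}

\subsection*{The order}
Fix a total order of the $m$ items in which terminal items carrying the same letter are consecutive. If $x=x_0\to x_1\to\dots\to x_k$ is the path from $x$ to its root, the \emph{address} of $x$ lists the items along it, from the root down:
\[
\mathrm{addr}(x)=(\iota(x_k),\iota(x_{k-1}),\dots,\iota(x_0)).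
\]
In the system for $ababab$, the path $S_5\to S_3\to S_1\to A_1$ gives $\mathrm{addr}(S_5)=(a,\,A,\,S[1:4],\,S[1:4])$. Compare addresses lexicographically: $\gamma\prec\gamma'$ if $\gamma$ is a proper prefix of $\gamma'$, or if $\gamma$ has the smaller entry at the first index where they differ. Put $x\prec y$ if $\mathrm{addr}(x)\prec\mathrm{addr}(y)$. This is the preorder traversal of the forest in which siblings are sorted by one order of the items, the same at every node. An \emph{interval} is a subset containing everything that lies between two of its elements, and $\mathrm{sub}(x)$ is the set consisting of $x$ and its descendants.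

\begin{lemma}\label{lem:order}
The relation $\prec$ is a total order on $P$. The positions with a given letter form an interval, and so does $\mathrm{sub}(x)$ for every $x\in P$.
\end{lemma}

\begin{proof}
The address determines the position: its first entry is a terminal item, which covers one position, and each further entry selects the unique child lying in that item, because $f$ is injective on each item. So $\prec$ is total. If $x\prec z\prec y$, the first entry of $\mathrm{addr}(z)$ lies weakly between those of $\mathrm{addr}(x)$ and $\mathrm{addr}(y)$; if these carry the same letter, so does the entry between them, by the choice of the item order. Next, $\mathrm{sub}(x)$ is the set of positions whose address has prefix $\gamma=\mathrm{addr}(x)$: a descendant of $x$ has this prefix, and a position with this prefix has an ancestor with address $\gamma$, which is $x$. A sequence without prefix $\gamma$ is a proper prefix of $\gamma$ or differs from $\gamma$ at some index, and in both cases it compares in the same way with all sequences having prefix $\gamma$. So it does not lie between two of them.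
\end{proof}

\subsection*{The classes}
By Lemma~\ref{lem:lockstep}, the pair $(x,x+1)$ travels along the pointers as an adjacent pair until $x$ reaches an item end. We group positions by where this happens. For $e\in\mathcal E$, the \emph{end class} $K_e$ is the set of $x$ such that $e$ is the first element of $\mathcal E$ on the path $x,f(x),f^2(x),\dots$. For $d\in\mathcal B$, the \emph{start class} $K'_d$ is defined in the same way with $\mathcal B$ in place of $\mathcal E$. As roots lie in $\mathcal E\cap\mathcal B$, each family partitions $P$. We have $e\in K_e\subseteq\mathrm{sub}(e)$ and $d\in K'_d\subseteq\mathrm{sub}(d)$, so each class is nonempty and has a single letter.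

\begin{lemma}\label{lem:shift}
\emph{(i)} The $m-v$ classes $K_e$ with $e\in\mathcal E^-$ partition $P^-$, and the $m-v$ classes $K'_d$ with $d\in\mathcal B^+$ partition $P^+$.

\emph{(ii)} For $e\in\mathcal E^-$, the shift maps $K_e$ bijectively onto $K'_{e+1}$ and preserves $\prec$ on $K_e$.
\end{lemma}

\begin{proof}
(i) The complement of $P^-$ is $\mathcal E\setminus\mathcal E^-$, so it suffices to show $K_e=\{e\}$ for $e\in\mathcal E\setminus\mathcal E^-$. If $K_e$ had another element, the position $x$ just before $e$ on its path would satisfy $x\notin\mathcal E$ and $f(x)=e$, whence $e\in P^-$ by Lemma~\ref{lem:lockstep}. Likewise, if $K'_d\ne\{d\}$, some $y\notin\mathcal B$ has $f(y)=d$; writing $y=x+1$ with $x\notin\mathcal E$ gives $d=f(x)+1\in P^+$. So the elements of $P\setminus P^+=\mathcal B\setminus\mathcal B^+$ form singleton start classes.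

(ii) Let $x=x_0\to\dots\to x_k=e$ with $x_j\notin\mathcal E$ for $j<k$. By Lemma~\ref{lem:lockstep}, $x_0+1\to\dots\to x_k+1=e+1$ is a path with $x_j+1\notin\mathcal B$ and $\iota(x_j+1)=\iota(x_j)$ for $j<k$, while $e+1\in\mathcal B^+$. So $x+1\in K'_{e+1}$, and
\[
\mathrm{addr}(x)=\mathrm{addr}(e)\cdot\gamma,\qquad \mathrm{addr}(x+1)=\mathrm{addr}(e+1)\cdot\gamma,\qquad \gamma=(\iota(x_{k-1}),\dots,\iota(x_0)).
\]
Sequences with a common prefix compare as their remainders do, so two elements of $K_e$ and their shifts are both ordered by their sequences $\gamma$. Finally, an element of $K'_{e+1}$ lies in $P^+$, so it is $x+1$ with $x\in K_{e'}$ for some $e'\in\mathcal E^-$; then $x+1\in K'_{e'+1}$ forces $e'=e$, and the map is onto.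
\end{proof}

Thus $K_e$ collects the left members of all copies of the seam $(e,e+1)$, and $K'_{e+1}$ the right members, in the same order. This is where it matters that one item order is used at every node: the same $\gamma$ is read below $e$ and below $e+1$. The shift is therefore monotone on each of $m-v$ pieces. That alone is not enough, since two pieces might alternate in $\prec$ arbitrarily often. The tree structure forbids this. A partition of a linearly ordered set is \emph{noncrossing} if there are no $x\prec y\prec x'\prec y'$ with $x,x'$ in one class and $y,y'$ in another.

\begin{lemma}\label{lem:noncrossing}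
The partitions $\{K_e\}$ and $\{K'_d\}$ of $(P,\prec)$ are noncrossing.
\end{lemma}

\begin{proof}
Suppose $x\prec y\prec x'\prec y'$ with $x,x'\in K_e$, $y,y'\in K_{e'}$ and $e\ne e'$. The intervals $\mathrm{sub}(e)\ni x,x'$ and $\mathrm{sub}(e')\ni y,y'$ both contain $y$ and $x'$. So $e$ and $e'$ both lie on the path from $y$ and on the path from $x'$, and in the same order, since one is an ancestor of the other. If $e$ comes first, then $e'$ is not the first element of $\mathcal E$ on the path from $y$, contradicting $y\in K_{e'}$. If $e'$ comes first, the path from $x'$ contradicts $x'\in K_e$. The argument used only that a class is defined by the first visit to a fixed set, so it applies verbatim to $\mathcal B$.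
\end{proof}

\section{Counting the failures of the shift}\label{sec:defects}

A \emph{block} of a partition of a finite linearly ordered set is a maximal run of consecutive elements of one class.

\begin{lemma}\label{lem:blocks}
A noncrossing partition of a finite linearly ordered set into $q\ge1$ classes has at most $2q-1$ blocks.
\end{lemma}

\begin{proof}
Induct on $q$; one class is one block. Let $q>1$, and choose a class $K$ whose span, the interval from $\min K$ to $\max K$, has the fewest elements. We claim that $K$ is a single block. Otherwise some $y$ in another class $K^*$ satisfies $\min K\prec y\prec\max K$. An element $y'\in K^*$ above $\max K$ would give the crossing $\min K\prec y\prec\max K\prec y'$, and one below $\min K$ the crossing $y'\prec\min K\prec y\prec\max K$. So the span of $K^*$ lies strictly inside that of $K$, against the choice of $K$. Deleting $K$ leaves a noncrossing partition into $q-1$ classes, and lowers the number of blocks by at most $2$: the block $K$ disappears and its two neighbors may merge. So there were at most $2(q-1)-1+2=2q-1$ blocks.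
\end{proof}

The nested pattern $1,2,\dots,q,\dots,2,1$ attains the bound, and the crossing pattern $1,2,1,2,\dots$ shows that without the hypothesis there is none.

Call $(x,y)$ a \emph{link} if $x\prec y$ are consecutive in $(P^-,\prec)$ and have the same letter. The two failures of Section~\ref{sec:example} become two types of bad links. A link is \emph{defective} if
\begin{itemize}
\item[(I)] $x$ and $y$ lie in different end classes, or
\item[(II)] $x$ and $y$ lie in the same end class, but $x+1$ and $y+1$ are not consecutive in $(P^+,\prec)$.
\end{itemize}
By Lemma~\ref{lem:shift}(ii), if the link $(x,y)$ is not defective, then $x+1\prec y+1$ are consecutive in $P^+$ and lie in one start class, hence have the same letter.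

\begin{lemma}\label{lem:defects}
Let $\lambda^-$ and $\lambda^+$ be the numbers of letters occurring at positions of $P^-$ and of $P^+$. The number $\beta$ of defective links satisfies
\[
\beta\le 3(m-v)-2\lambda^--\lambda^+ .
\]
\end{lemma}

\begin{proof}
For a letter $a$ let $P^-_a$ and $P^+_a$ be the sets of positions of $P^-$ and $P^+$ with letter $a$. They are unions of $q_a$ end classes and $q'_a$ start classes, with $\sum_aq_a=\sum_aq'_a=m-v$ by Lemma~\ref{lem:shift}(i), and the partitions induced on them are noncrossing.

The links with letter $a$ are consecutive pairs of $P^-_a$, and those of type (I) join adjacent blocks. If $q_a\ge1$ there are at most $2q_a-1$ blocks, hence at most $2q_a-2$ such links. Summing over the $\lambda^-$ letters with $q_a\ge1$ gives at most $2(m-v)-2\lambda^-$ links of type (I).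

Let $(x,y)$ be of type (II), with $x,y\in K_e$. Then $x,y$ are consecutive within $K_e$, so $x+1,y+1$ are consecutive within $K'_{e+1}$ by Lemma~\ref{lem:shift}(ii). Some element of $P^+$ lies between them; it has their letter $a$ by Lemma~\ref{lem:order}, and it is not in $K'_{e+1}$. So $x+1$ and $y+1$ are consecutive elements of one class lying in different blocks of $P^+_a$. A class with $t$ blocks contains $t-1$ such pairs, so $P^+_a$ contains at most $(2q'_a-1)-q'_a=q'_a-1$ of them if $q'_a\ge1$. Distinct links give distinct pairs, so there are at most $(m-v)-\lambda^+$ links of type (II).
\end{proof}

\begin{figure}[ht]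
\centering
\begin{tikzpicture}[xscale=1.15]
\node at (-1,2) {$P^-$}; \node at (-1,0) {$P^+$};
\node (t1) at (0,2) {$A_1$}; \node (t2) at (1,2) {$S_1$}; \node (t3) at (2,2) {$S_5$};
\node (t4) at (3.5,2) {$A_2$}; \node (t5) at (4.5,2) {$S_2$}; \node (t6) at (5.5,2) {$S_3$};
\node (t7) at (6.5,2) {$S_6$}; \node (t8) at (8,2) {$S_4$};
\node (u1) at (0,0) {$S_5$}; \node (u2) at (1.5,0) {$A_2$}; \node (u3) at (2.5,0) {$S_2$};
\node (u4) at (3.5,0) {$S_3$}; \node (u5) at (4.5,0) {$S_6$}; \node (u6) at (6,0) {$A_3$};
\node (u7) at (7,0) {$S_4$}; \node (u8) at (8,0) {$S_7$};
\draw[thick,->] (t1)--(u2); \draw[thick,->] (t2)--(u3); \draw[thick,->] (t3)--(u5);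
\draw[thick,dashed,->] (t4)--(u6); \draw[thick,dashed,->] (t6)--(u7); \draw[thick,dashed,->] (t7)--(u8);
\draw[thick,dotted,->] (t5)--(u4); \draw[gray,->] (t8)--(u1);
\node at (1.5,2.4) {\scriptsize II}; \node at (4,2.4) {\scriptsize I}; \node at (5,2.4) {\scriptsize I};
\end{tikzpicture}
\caption{The shift $x\mapsto x+1$ for the system $A\to abc$, $S\to A[1:2]\,A[2:3]\,A$. The rows list $P^-$ and $P^+$ in preorder, with wider gaps between the letters $a,b,c$. Arrows of one style are the copies of one seam and never cross each other. The labels mark the three defective links and their types.}
\label{fig:shift}
\end{figure}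

\begin{example}
In the system of Section~\ref{sec:example} the four seams are $(A_1,A_2)$, $(A_2,A_3)$, $(S_2,S_3)$ and $(S_4,S_5)$. The end classes in $P^-$ are $\{A_1,S_1,S_5\}$, $\{A_2,S_3,S_6\}$, $\{S_2\}$, $\{S_4\}$, and their shifts $\{A_2,S_2,S_6\}$, $\{A_3,S_4,S_7\}$, $\{S_3\}$, $\{S_5\}$ are the start classes in $P^+$; see Figure~\ref{fig:shift}. Of the five links, $(A_2,S_2)$ and $(S_2,S_3)$ are of type (I), $(S_1,S_5)$ is of type (II), and $(A_1,S_1)$ and $(S_3,S_6)$ are not defective. With $\lambda^-=\lambda^+=3$, Lemma~\ref{lem:defects} reads $3\le 12-6-3$ and is tight.
\end{example}

\section{The scheme for a substring}\label{sec:scheme}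

We now prove Theorem~\ref{thm:key}. Let $u=\exp(A)[g..h]$ with $g<h$, let $Q=\{(A,i):g\le i\le h\}$, and let $\alpha=(A,g)$ and $\omega=(A,h)$ be its first and last positions. Note that $Q\setminus\{\omega\}\subseteq P^-$ and $Q\setminus\{\alpha\}\subseteq P^+$.

For $x\in Q$ let $\pi(x)$ be the $\prec$-predecessor of $x$ \emph{within} $Q$, when it exists; the map $\pi$ is injective. Call $x\in Q$ \emph{explicit} if $\pi(x)$ does not exist or has a different letter. Since letters occupy intervals of $\prec$, the explicit positions are the $\prec$-least positions of $Q$ of each letter, and there are exactly $\sigma$ of them. Let a phrase start at $\alpha$, and for $y\in Q\setminus\{\omega\}$ let a phrase start at $y+1$ unless $y$ and $y+1$ are both non-explicit and $\pi(y+1)=\pi(y)+1$. An explicit position is then a phrase of length one. In any other phrase all positions are non-explicit and their images under $\pi$ are adjacent positions of $Q$ with the same letters, so the phrase is a copy of a substring of $u$ starting elsewhere, possibly overlapping it. As $\pi(x)\prec x$, following $\pi$ ends at an explicit position. This is a scheme for $u$.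

It remains to count phrases. The difficulty is that Lemma~\ref{lem:defects} concerns neighbors in $P^-$, whereas $\pi(y)$ and $y$ are neighbors in $Q$, with possibly many foreign positions between them. We walk from $\pi(y)$ to $y$ through these, one link at a time. If no link is defective, the whole walk shifts, and foreign positions shift to foreign positions. Only the two ends of $Q$ can interfere: $\omega$ is shifted out of $Q$, and $\alpha$ is not the shift of an element of $Q$.

\begin{lemma}\label{lem:breaks}
Let $y\in Q\setminus\{\omega\}$. If a phrase starts at $y+1$, then one of the following holds:
\begin{itemize}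
\item[(1)] $y$ is explicit;
\item[(2)] $\pi(y)=\omega$;
\item[(3)] $y$ is non-explicit and some defective link $(z,z')$ has $\pi(y)\preceq z\prec z'\preceq y$;
\item[(4)] $\pi(y+1)=\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose all four fail. Then $x=\pi(y)$ exists, has the letter of $y$, and lies in $Q\setminus\{\omega\}$, so $x,y\in P^-$ and $x+1,y+1\in Q$. Let $x=z_0\prec z_1\prec\dots\prec z_r=y$ be all elements of $P^-$ from $x$ to $y$. They have the same letter by Lemma~\ref{lem:order}, so each $(z_j,z_{j+1})$ is a link, and none is defective. Hence $z_0+1\prec\dots\prec z_r+1$ are consecutive in $P^+$ and have a common letter, and the elements of $P^+$ strictly between $x+1$ and $y+1$ are the $z_j+1$ with $0<j<r$. For such $j$ we have $z_j\notin Q$, because $x$ is the predecessor of $y$ in $Q$, and therefore $z_j+1\notin Q\setminus\{\alpha\}$. Since $Q\setminus\{\alpha\}\subseteq P^+$, no element of $Q$ other than $\alpha$ lies strictly between $x+1$ and $y+1$. If $\alpha$ did, then $\pi(y+1)=\alpha$, which is excluded. So $\pi(y+1)=x+1=\pi(y)+1$, this position has the letter of $y+1$, and no phrase starts at $y+1$.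
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
At most $\sigma$ positions $y$ satisfy (1). At most one satisfies (2) and at most one satisfies (4), as $\pi$ is injective. If $y\prec y'$ in $Q$, then $y\preceq\pi(y')$, so the intervals from $\pi(y)$ to $y$ and from $\pi(y')$ to $y'$ share at most one point, and no link lies in both; thus at most $\beta$ positions satisfy (3). Adding the phrase at $\alpha$ and using Lemma~\ref{lem:defects},
\[
b(u)\le\beta+\sigma+3\le3(m-v)-2\lambda^--\lambda^++\sigma+3 .
\]
The sets $Q\setminus\{\omega\}\subseteq P^-$ and $Q\setminus\{\alpha\}\subseteq P^+$ are nonempty, because $|u|\ge2$, and each misses one position of $Q$, hence at most one letter of $u$. So $\lambda^-,\lambda^+\ge\max(1,\sigma-1)$, which gives the first inequality. The middle expression of the theorem equals $3(m-v)+1$ for $\sigma=1$, and $3(m-v)+6-2\sigma\le3(m-v)+2$ for $\sigma\ge2$.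
\end{proof}

For $S\to a\,a\,b\,S[1:3k-3]$, where the left-to-right order failed, the preorder is $S_1,S_4,\dots,S_{3k-2}$, then $S_2,S_5,\dots,S_{3k-1}$, then $S_3,S_6,\dots,S_{3k}$. Now $\pi(S_i)=S_{i-3}$ for $i\ge4$ and $\pi(S_2)=S_{3k-2}$, and four phrases suffice.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality $m(w)\le b(w)$ is Proposition~\ref{prop:scratch}(i), and for $|w|=1$ it gives $1\le m(w)\le b(w)=1$. Let $n=|w|\ge2$, and take a smallest valid system generating $w$, of size $m=m(w)$ and with $v$ variables. If $v\ge2$, Theorem~\ref{thm:key} with $A=S$ and $u=w$ gives $b(w)\le3(m-2)+2=3m-4$. If $v=1$, that theorem gives only $3m-1$, but Proposition~\ref{prop:scratch}(ii) gives $b(w)\le m$, and $m\le3m-4$ once $m\ge2$. To exclude $m=1$, note that a single item covers all $n\ge2$ positions, so it is some $S[p:q]$ with $q-p+1=n$ and $q\le n$; then $p=1$ and $f(x)=x$, contradicting validity. In all cases $m(w)/b(w)\ge1/3$, so this ratio tends to $0$ along no infinite family.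
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constants}(a)]
By Proposition~\ref{prop:scratch}(i) there is a valid system generating $w$ with $m=b(w)$ and $v=1$. If $|u|\ge2$, Theorem~\ref{thm:key} gives $b(u)\le3(b(w)-1)+2=3b(w)-1$. If $|u|=1$, then $b(u)=1\le3b(w)-1$.
\end{proof}

\section{A family on which the ratio approaches two}\label{sec:lower}

In a scheme, a \emph{cut} is a place between two adjacent positions at which a new phrase starts; a scheme with $r$ cuts has $r+1$ phrases. Lower bounds come from the following observation.

\begin{lemma}\label{lem:unique}
If a substring of length at least $2$ occurs only once in $w$, then every scheme for $w$ has a cut strictly inside that occurrence.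
\end{lemma}

\begin{proof}
Otherwise the occurrence lies inside one phrase, which has length at least $2$ and is therefore copied from a different position; the source contains a second occurrence.
\end{proof}

To make schemes pay twice per item, we build one auxiliary string with a seam in the middle and extract $k$ windows around that seam, reaching further and further to the left and less and less far to the right. No window's view of the seam is then contained in another's, which forces a cut inside each window. Tails of distinct lengths make the junctions between consecutive windows unique as well, which forces a cut near each junction.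

Let $k\ge2$, $K=k+1$, and
\[
F_i=a^i(b^Kc)^{k-i+1}b^i\quad(1\le i\le k),\qquad w_k=F_1F_2\cdots F_k .
\]
For example $w_2=a\,bbbc\,bbbc\,b\cdot aa\,bbbc\,bb$. Since $|F_i|=2i+(k+2)(k-i+1)$,
\[
|w_k|=k(k+1)+\tfrac12(k+2)k(k+1)=\tfrac12k(k+1)(k+4)=\Theta(k^3).
\]

\begin{proof}[Proof of Theorem~\ref{thm:constants}(b)]
\emph{A small system.} Let $N=(K+1)k+k$, $p_i=k-i+1$, $q_i=k+(K+1)(k-i+1)+i$, and take
\begin{gather*}
A\to a\,A[1:k-1],\qquad B\to b\,B[1:K-1]\,c\,B[1:N-K-1],\\
E\to A\,B,\qquad S\to E[p_1:q_1]\cdots E[p_k:q_k].
\end{gather*}
The size is $2+4+2+k=k+8$. The items of $A$, $B$ and $S$ have prescribed lengths, with $\ell_A=k$ and $\ell_B=1+(K-1)+1+(N-K-1)=N$, and $\ell_E=k+N$. All extractions are in range: $1\le k-1<\ell_A$; $1\le K-1<N$; $1\le N-K-1<N$; and $1\le p_i\le k<q_i\le k+N$, since $k-i+1\le k$ and $i\le k$. In $A$ positions $2,\dots,k$ point one step to the left. In $B$ positions $2,\dots,K$ point one step to the left, and positions $K+2,\dots,N$ point $K+1$ steps to the left. Positions of $E$ point into $A$ and $B$, and those of $S$ into $E$. So the system is valid, $\exp(A)=a^k$, and $\exp(B)$ is the prefix of length $N$ of $b^Kc\,b^Kc\cdots$. The extraction $E[p_i:q_i]$ takes the last $i$ letters of $a^k$,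 then $k-i+1$ full periods of $\exp(B)$, then $i$ further letters, which are $b$'s because $i<K$. It equals $F_i$, so $\exp(S)=w_k$ and $m(w_k)\le k+8$. The string $W_k=\exp(A)\exp(B)\exp(E)\exp(S)$ contains $w_k$ and has $b(W_k)\le k+8$ by Proposition~\ref{prop:scratch}(ii).

\emph{Windows.} For $1\le i\le k$, the string $\Phi_i=a^i(b^Kc)^{k-i+1}$ occurs in $w_k$ only as a prefix of $F_i$. Indeed, the factor $ab$ occurs once in each $F_j$, after the run $a^j$, and not across a junction $F_j|F_{j+1}$, where the factor is $ba$. So in any occurrence of $\Phi_i$ its factor $ab$ is that of some $F_j$. To the left of that point stand exactly $j$ letters $a$, preceded by $b$ or by the beginning of $w_k$; hence $i\le j$. To the right stand exactly $k-j+1$ letters $c$ before the next $a$ or the end of $w_k$; hence $k-i+1\le k-j+1$, that is, $j\le i$. So $j=i$.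

\emph{Junctions.} For $1\le i\le k-1$, the string $\Psi_i=c\,b^ia$ occurs only across the junction $F_i|F_{i+1}$. Indeed, the factor $ba$ occurs only at junctions, and the text ending there at $F_j|F_{j+1}$ is $c\,b^ja$, which forces $j=i$.

\emph{Counting cuts.} The places strictly inside $\Phi_i$ lie between the first letter and the last $c$ of $F_i$, and those strictly inside $\Psi_i$ lie between the last $c$ of $F_i$ and the first letter of $F_{i+1}$. These $2k-1$ sets of places are pairwise disjoint, so by Lemma~\ref{lem:unique} every scheme has at least $2k-1$ cuts, and $b(w_k)\ge2k$.

\emph{The constants.} Theorem~\ref{thm:main} and part (a) give $c,c'\le3$. If $b\le c\,m+d$ for all strings, with $c\ge0$, then $2k\le c(k+8)+d$ for all $k\ge2$, so $c\ge2$. The pairs $w_k,W_k$ give $c'\ge2$ by the same inequality.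
\end{proof}

The upper bound charges each seam up to three times, twice for defective links of type (I) and once for type (II), while the strings $w_k$ force about two cuts per item. The exact constants between $2$ and $3$ are left open here.

\begin{thebibliography}{1}
\bibitem{NU} Gonzalo Navarro and Cristian Urbina (University of Chile, CeBiB), \emph{On Stricter Reachable Repetitiveness Measures}, arXiv:2105.13595 (2021).
\end{thebibliography}
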